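
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A lower bound for the oriented radius of mixed multigraphs}


\begin{abstract}
Let $f(r)$ be the smallest number such that every strongly connected
bridgeless mixed multigraph of radius $r$ has an orientation of radius at most
$f(r)$. We prove that $f(r)\ge\frac54(r^2+r)$ for every $r\ge 1$. This disproves
the conjecture that $f(r)=r^2+O(r)$. We also show that $f(1)=3$ and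
$f(2)=9$, so that the known upper bound $\lfloor 1.5r^2+r+1\rfloor$ is attained
for $r=1$ and $r=2$.
\end{abstract}

\section{The question and the results}

A \emph{mixed multigraph} is a finite multigraph in which each edge is either
directed or undirected. A walk traverses a directed edge only in its given
direction and an undirected edge in either direction. The distance $d(p,q)$ is
the length of a shortest walk from $p$ to $q$, or $\infty$ if there is none; a
shortest walk is a path, that is, it repeats no vertex. The mixed multigraph is
\emph{strongly connected} if all distances are finite. It is \emph{bridgeless}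
if no edge is a bridge of the underlying undirected multigraph; equivalently,
every edge lies on a cycle of that multigraph. The \emph{eccentricity} of a
vertex $v$ is $\max_{w}\max\{d(v,w),d(w,v)\}$, and the \emph{radius} is the
minimum eccentricity of a vertex. An \emph{orientation} gives each undirected
edge exactly one direction and leaves the directed edges as they are.

Boesch and Tindell showed that a mixed multigraph has a strongly connected
orientation if and only if it is strongly connected and bridgeless. How
much longer do distances become, if the orientation is chosen well? Radius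
is one way to measure this. For $r\in\mathbb N$ let $f(r)$ be the
smallest number such that every strongly connected bridgeless mixed multigraph
of radius $r$ has an orientation of radius at most $f(r)$.

In the triangle, which has radius $1$, every strongly connected orientation is
a directed cycle, of radius $2$. More generally, Chv\'atal and Thomassen showed
that for every $r$ some \emph{undirected} bridgeless graph of radius $r$ has no
orientation of radius less than $r^2+r$. Hence $f(r)\ge r^2+r$. On the other
side it is known that
\begin{equation}\label{eq:upper}
  f(r)\le 1.5\,r^2+r+1 .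
\end{equation}
The following conjecture is posed in \cite{BBR}:
\[
  f(r)=r^2+O(r).
\]
It says that $f(r)$ exceeds the lower bound $r^2+r$ by no more than a linear
term. We show that the excess is quadratic.

\begin{theorem}\label{thm:main}
For every $r\ge 1$ there is a strongly connected bridgeless mixed multigraph
$G_r$ with a vertex $u$ of eccentricity exactly $r$ such that every strongly
connected orientation $D$ of $G_r$ satisfies
\[
  \max_{w}d_D(u,w)+\max_{w}d_D(w,u)\ \ge\ \sigma_r:=\tfrac52(r^2+r).
\]
\end{theorem}

\begin{corollary}\label{cor:main}
$f(r)\ge\lceil\frac54(r^2+r)\rceil$ for every $r\ge 1$. In particular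
$f(r)$ is not $r^2+O(r)$, and not even $r^2+o(r^2)$.
\end{corollary}

\begin{theorem}\label{thm:exact}
$f(1)=3$ and $f(2)=9$.
\end{theorem}

Together with \eqref{eq:upper}, for all $r\ge1$,
\[
  \tfrac54(r^2+r)\le f(r)\le\tfrac32r^2+r+1,
  \qquad\text{so}\qquad
  \tfrac54\le\liminf_{r\to\infty}\frac{f(r)}{r^2}
  \le\limsup_{r\to\infty}\frac{f(r)}{r^2}\le\tfrac32 .
\]
We do not determine the asymptotic constant. The bound \eqref{eq:upper} is
used only for the upper halves of Theorem~\ref{thm:exact} and of this display;
all lower bounds are proved in full below.

\section{Rooted graphs and gluing}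

An orientation of finite radius is strongly connected, because some vertex
reaches, and is reached from, all others. So only strongly connected
orientations, called \emph{strong} from now on, need to be considered. A
\emph{rooted graph} $(G,u)$ is a strongly connected bridgeless mixed multigraph
with a chosen vertex $u$, its \emph{root}. For a strong orientation $D$ of $G$
put
\[
  \mathrm{out}_D(u)=\max_w d_D(u,w),\qquad \mathrm{in}_D(u)=\max_w d_D(w,u).
\]

Why does Theorem~\ref{thm:main} bound the \emph{sum} of these numbers, when the
eccentricity is their maximum? The construction is recursive: a smaller example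
is attached at a vertex $z$ far from $u$. If all we know about the smaller
example is that one of $\mathrm{out}(z)$, $\mathrm{in}(z)$ is large, we do not
know whether this large number gets added to $d(u,z)$ or to $d(z,u)$, and the
orientation may choose the smaller of the two. The sum, in contrast, simply
adds up. The following lemma makes this precise. It applies to mixed
multigraphs, hence also to digraphs.

\begin{lemma}[Gluing]\label{lem:glue}
Let $G=H\cup H'$ be a mixed multigraph, where $H$ and $H'$ have exactly one
vertex $w$ and no edge in common.
\begin{enumerate}
\item[(i)] Distances between vertices of $H$ are the same in $G$ as in $H$. For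
$h\in V(H)$ and $h'\in V(H')$ we have $d(h,h')=d(h,w)+d(w,h')$ and
$d(h',h)=d(h',w)+d(w,h)$.
\item[(ii)] $G$ is strongly connected if and only if $H$ and $H'$ are.
\item[(iii)] $G$ is bridgeless if and only if $H$ and $H'$ are.
\end{enumerate}
\end{lemma}

\begin{proof}
A path between two vertices of $H$ that left $H$ would visit $w$ twice, so it
stays in $H$; and every walk between $H$ and $H'$ passes through $w$. This gives
(i), and (ii) follows from (i). A cycle of the underlying multigraph cannot use
edges of both parts, again because it would visit $w$ twice. Since bridges are
the edges on no cycle, (iii) follows.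
\end{proof}

In particular a strong orientation of $G$ restricts to strong orientations of
$H$ and $H'$, with the same distances.

Theorem~\ref{thm:main} concerns a single vertex, the root, whereas the radius
concerns all vertices. We pass from one to the other by doubling the example:
then every vertex has an eccentricity at least as large as that of the root in
one of the two copies.

\begin{proposition}[Doubling]\label{prop:double}
Let $r\ge1$, let $(G,u)$ be a rooted graph in which $u$ has eccentricity exactly
$r$, and let $t$ be a real number such that
$\max\{\mathrm{out}_D(u),\mathrm{in}_D(u)\}\ge t$ for every strong orientation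
$D$ of $G$. Then $f(r)\ge\lceil t\rceil$.
\end{proposition}

\begin{proof}
Let $G^2$ consist of two copies of $G$ that share the root $u$ and nothing else.
By Lemma~\ref{lem:glue} it is strongly connected and bridgeless, and $u$ has
eccentricity $r$ in it. A vertex $w\ne u$ lies in one copy, and the other copy
has a vertex $z$ with $d(u,z)=r$ or $d(z,u)=r$. Hence $d(w,z)=d(w,u)+r\ge r+1$
in the first case and $d(z,w)=r+d(u,w)\ge r+1$ in the second. So $G^2$ has
radius exactly $r$.

Now let $D$ be a strong orientation of $G^2$ and let $w$ be any vertex. Choose a
copy $H$ of $G$ with $w=u$ or $w\notin V(H)$, and let $D|H$ be the orientation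
that $D$ induces on it. By Lemma~\ref{lem:glue}, for every $h\in V(H)$ we have
$d_D(w,h)\ge d_{D|H}(u,h)$ and $d_D(h,w)\ge d_{D|H}(h,u)$. So the eccentricity of $w$ is
at least $\max\{\mathrm{out}_{D|H}(u),\mathrm{in}_{D|H}(u)\}\ge t$. Since it is
an integer, it is at least $\lceil t\rceil$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main} from Theorem~\ref{thm:main}]
The larger of $\mathrm{out}_D(u)$ and $\mathrm{in}_D(u)$ is at least
$\sigma_r/2=\frac54(r^2+r)$, so Proposition~\ref{prop:double} applies. Hence
$f(r)-r^2\ge r^2/4$, so $f(r)-r^2$ is not $o(r^2)$.
\end{proof}

\section{Radius one: a one-way path with a two-way shortcut}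

We shall use one observation again and again: \emph{in a strongly connected
digraph, a vertex incident with exactly two edges, neither of them a loop, has
one edge in and one edge out.} Hence, if all inner vertices of a path in a mixed
multigraph have degree two and one edge of the path is directed, then every
strong orientation directs all edges of the path consistently with that edge. We
say that the path is \emph{forced}.

Let $G_1$ have the vertices $u,v,a,v'$, the undirected edges $uv,ua,uv'$ and the
directed edges $v\to a$ and $a\to v'$; see Figure~\ref{fig:gadgets}(a). It
consists of two triangles sharing the edge $ua$, so it is bridgeless. Undirected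
edges join $u$ to all other vertices, so $G_1$ is strongly connected and $u$ has
eccentricity $1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,
  every node/.style={circle,draw,inner sep=1pt,minimum size=21pt,font=\small}]
\node (u) at (0,0) {$u$};
\node (v) at (-1.8,2) {$v$};
\node (a) at (0,2) {$a$};
\node (w) at (1.8,2) {$v'$};
\draw (u)--(v); \draw (u)--(a); \draw (u)--(w);
\draw[->] (v)--(a); \draw[->] (a)--(w);
\node[draw=none] at (0,-0.9) {(a)};
\begin{scope}[xshift=4.6cm]
\node (vi) at (0,1) {$v_i$};
\node (vj) at (4.4,1) {$v_{i+1}$};
\node (x) at (0,2.8) {$x_i$};
\node (b) at (2.2,2.8) {$a_i$};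
\node (y) at (4.4,2.8) {$y_i$};
\node (uu) at (2.2,0) {$u$};
\draw (uu)--(vi); \draw (uu)--(vj);
\draw (vi)--(x); \draw (vi)--(b); \draw (vj)--(y);
\draw[->,very thick] (x)--(b); \draw[->,very thick] (b)--(y);
\node[draw=none] at (2.2,-0.9) {(b)};
\end{scope}
\end{tikzpicture}
\caption{(a) The graph $G_1$: a one-way path $v\to a\to v'$, all of whose
vertices are joined to $u$ by undirected edges. (b) One of the three sectors of
the block $B_r$, drawn with the two hubs next to it and the root $u$. Plain lines
are undirected edges. A thick arrow is a single directed edge if $r=2$; in
general it is a path of length $2r-3$ whose middle edge is directed and whose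
other edges are undirected.}
\label{fig:gadgets}
\end{figure}

\begin{lemma}\label{lem:one}
Every strong orientation $D$ of $G_1$ satisfies
\[
  \max\{\mathrm{out}_D(u),\mathrm{in}_D(u)\}\ge3
  \qquad\text{and}\qquad
  \mathrm{out}_D(u)+\mathrm{in}_D(u)\ge5=\sigma_1 .
\]
\end{lemma}

\begin{proof}
The vertices $v$ and $v'$ have degree two, so $u\to v$ and $v'\to u$ are forced.
Only the edge $ua$ is free.

If $u\to a$, then the only path from $v$ to $u$ is $v,a,v',u$, so $d(v,u)=3$.
Moreover $d(u,v')\ge2$, because the edge between $u$ and $v'$ leads to $u$.

If $a\to u$, then $v$ is the only out-neighbor of $u$, and the only path from $u$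
to $v'$ is $u,v,a,v'$, so $d(u,v')=3$. Moreover $d(v,u)\ge2$, because the edge
between $u$ and $v$ leads to $v$.
\end{proof}

This is the main idea in its smallest form. The middle edge $ua$ could shorten
the way from $v$ to $u$ and also the way from $u$ to $v'$, but an orientation
lets it do only one of the two. Whichever direction is chosen, one end of the
one-way path is at the full distance $3$ in one sense, and the sum does not care
which end it is. The prescribed directions matter here: if $va$ and $av'$ were undirected,
the orientation $u\to a$, $a\to v\to u$, $a\to v'\to u$ would have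
$\mathrm{out}=\mathrm{in}=2$, with sum $4$.

A gain of $1$ at radius $1$ says nothing against the conjecture. What we need is
a gain proportional to $r$ at each stage of a recursion.

\section{The construction}\label{sec:construction}

\subsection*{Radius two}

To build a larger example we open the gadget $G_1$: we split its root into two
vertices $v_i$ and $v_{i+1}$, attach the start and the middle of the one-way path
to $v_i$, and attach its end to $v_{i+1}$ (Figure~\ref{fig:gadgets}(b)). The opened gadget still has an ambiguous middle
edge, and in addition it can be crossed only from $v_i$ to $v_{i+1}$. Three of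
them, placed cyclically around a root, form the block $B_2$. Indices are in
$\mathbb Z_3=\{0,1,2\}$. The vertices of $B_2$ are $u$ and $v_i,x_i,a_i,y_i$, and
its edges are, for all $i$,
\[
  uv_i,\quad v_ix_i,\quad v_ia_i,\quad y_iv_{i+1}\quad\text{(undirected)},
  \qquad x_i\to a_i,\quad a_i\to y_i\quad\text{(directed)}.
\]
We call $v_0,v_1,v_2$ the \emph{hubs} and $v_ia_i$ the \emph{chords}. All
vertices are within distance $2$ of $u$ along undirected edges.

Let us follow one strong orientation by hand. The edges $v_i\to x_i$ and
$y_i\to v_{i+1}$ are forced, since $x_i$ and $y_i$ have degree two. Suppose that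
$u\to v_1$, $u\to v_2$, $v_0\to u$, and $v_i\to a_i$ for all $i$. The shortest
path from $u$ to $v_0$ is
\[
  u,\,v_2,\,a_2,\,y_2,\,v_0,\quad\text{of length }4,
\]
and the shortest path from $v_1$ to $u$ has to go through two sectors:
\[
  v_1,\,a_1,\,y_1,\,v_2,\,a_2,\,y_2,\,v_0,\,u,\quad\text{of length }7 .
\]
Now look at the sector from $v_0$ to $v_1$. Its start $x_0$ has $d(u,x_0)=4+1=5$,
and from $x_0$ one has no choice but $x_0,a_0,y_0,v_1$, so $d(x_0,u)=3+7=10$. The
sum is $15=\sigma_2$. If we reverse the chord to $a_0\to v_0$, then $x_0$ comes
close to $u$ by the path $x_0,a_0,v_0,u$. But then $a_0$ can be reached only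
through $x_0$, so $d(u,y_0)=4+3=7$, while $d(y_0,u)=1+7=8$. The sum is again
$15$, this time at $y_0$.

\subsection*{Larger radius}

For $r>2$ there is room to lengthen the one-way paths. Since $x_i,a_i,y_i$ are
within distance $2$ of $u$, a new vertex may be at distance up to $\ell=r-2$, in
both senses, from one of them. A \emph{long arc} from $b$ to $c$ is a path
\[
  b=p_0,\,p_1,\,\dots,\,p_\ell,\,q_\ell,\,\dots,\,q_1,\,q_0=c
\]
with new inner vertices, in which $p_\ell\to q_\ell$ is directed and all other
edges are undirected. Its length is
\[
  L=2\ell+1=2r-3 .
\]
Before orientation every inner vertex is within distance $\ell$, in both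
senses, of $b$ or $c$. After a strong orientation the whole path is one-way from
$b$ to $c$, because it is forced.

For $r\ge2$ the \emph{block} $B_r$ is obtained from $B_2$ by replacing each
directed edge $b\to c$ by a long arc from $b$ to $c$ (for $r=2$ this changes
nothing). Let $S_i$ consist of $x_i$, $a_i$, $y_i$ and the inner vertices of the
two long arcs joining them; $S_i$ is the \emph{sector} between $v_i$ and
$v_{i+1}$.

Finally we define the graphs $G_r$, with root $u$. Let $G_0$ be a single vertex,
let $G_1$ be as above, and for $r\ge2$ let $G_r$ be $B_r$ with a copy of
$G_{r-2}$ attached at each $x_i$ and each $y_i$, by identifying its root with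
that vertex. Copies are needed at both ends of a sector, because the orientation of the
chord will decide which end is the useful one.

\begin{lemma}\label{lem:props}
For every $r\ge0$ the graph $G_r$ is strongly connected and bridgeless, and $u$
has eccentricity exactly $r$ in it.
\end{lemma}

\begin{proof}
The case $r=0$ is trivial, and $r=1$ was settled above. Let $r\ge2$ and suppose
the statement holds for $r-2$.

\emph{Eccentricity and strong connectivity.} Undirected edges lead from $u$ to
each $v_i$ in one step, and to each $x_i,a_i,y_i$ in two steps. The inner
vertices of long arcs are at most $\ell=r-2$ further undirected steps away, and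
the vertices of an attached copy are at distance at most $r-2$ from and to its
root. So every vertex is within distance $r$ from and to $u$. In particular
$G_r$ is strongly connected. To see that the eccentricity is not smaller, let
$p_\ell$ be the tail of the directed edge in the long arc from $x_1$ to $a_1$.
This edge leads away from $p_\ell$, so every path from $u$ to
$p_\ell$ passes through $x_1$ and then takes $\ell$ steps. As $x_1$ is not
adjacent to $u$, this gives $d(u,p_\ell)\ge2+\ell=r$.

\emph{Bridges.} The edge $v_ix_i$, the long arc from $x_i$ to $a_i$ and the chord
$v_ia_i$ form a cycle. So do the edge $uv_i$, the chord $v_ia_i$, the long arc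
from $a_i$ to $y_i$, and the edges $y_iv_{i+1}$ and $v_{i+1}u$. These cycles
cover all edges of $B_r$, so $B_r$ is bridgeless. The attached copies are
bridgeless by induction, so $G_r$ is bridgeless by Lemma~\ref{lem:glue}(iii).
\end{proof}

\section{The lower bound}

Let $r\ge2$ and let $D$ be a strong orientation of $B_r$. The proof has two
levels. First we study how $D$ moves between the hubs. This yields a pair of
consecutive hubs such that the sum of the distance from $u$ to the first and the
distance from the second to $u$ is large. Then the chord of the sector between
these two hubs adds to this sum, as in $G_1$.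

\subsection*{Hubs}

The hub argument uses very little about the sectors, and we state it so that it
also covers the modified block of Section~\ref{sec:exact}.

\begin{lemma}[Hubs]\label{lem:hubs}
Let $D$ be a strongly connected digraph whose vertex set is the disjoint union of
$\{u\}$, $\{v_0,v_1,v_2\}$ and sets $S_0,S_1,S_2$. Suppose that $u$ is adjacent
only to the hubs $v_i$, and to each of them by exactly one edge; that no edge
joins two hubs; and that every edge with an end in $S_i$ has its other end in
$S_i\cup\{v_i,v_{i+1}\}$. Let $m$ be a positive integer such that, for all
$i\in\mathbb Z_3$,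
\begin{enumerate}
\item[(i)] every path from $v_i$ to $v_{i+1}$ with all inner vertices in $S_i$
has length at least $m$;
\item[(ii)] there is no path from $v_{i+1}$ to $v_i$ with all inner vertices in
$S_i$.
\end{enumerate}
Call $v_i$ \emph{down} if $u\to v_i$ and \emph{up} if $v_i\to u$. After a cyclic
shift of the indices, $v_0$ is up, $v_1$ is down, and
\[
  d(u,v_0)\ge 1+km,\qquad d(v_1,u)\ge 1+(3-k)m,
\]
where $k\in\{1,2\}$ is the number of up hubs. In particular
$d(u,v_0)+d(v_1,u)\ge3m+2$.
\end{lemma}

\begin{proof}
An edge enters $u$ and an edge leaves $u$, so there is an up hub and a down hub.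
Going once around the cycle, we find an up hub followed by a down hub, and a cyclic shift
makes these $v_0$ and $v_1$.

Consider a path that avoids $u$. Between two consecutive hubs on it, the path
runs inside a single $S_i$, because hubs are not adjacent and no edge joins two
different sets $S_j$. The only hubs adjacent to $S_i$ are $v_i$ and $v_{i+1}$,
and a path does not return to the same hub. So by (ii) this part of the path
leads from $v_i$ to $v_{i+1}$, and by (i) it has length at least $m$. We call it
a passage. Thus the path visits hubs in cyclic order, at a cost of at least $m$
per passage.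

A shortest path from $u$ to $v_0$ first goes to a down hub, which is $v_1$ or
$v_2$, and then avoids $u$. From $v_2$ to $v_0$ it needs one passage and from
$v_1$ to $v_0$ two. If $k=2$, only $v_1$ is down, so there are two passages; if
$k=1$, there is at least one. This gives $d(u,v_0)\ge1+km$.

A shortest path from $v_1$ to $u$ avoids $u$ until its last step, which is from
an up hub, that is, from $v_2$ or $v_0$. From $v_1$ it needs one passage to
$v_2$ and two to $v_0$. If $k=1$, only $v_0$ is up, so there are two passages; if
$k=2$, there is at least one. This gives $d(v_1,u)\ge(3-k)m+1$.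
\end{proof}

\begin{remark}
Three is the right number of hubs for this argument: more hubs do not guarantee
more passages. With $n$ hubs, let a run of
$p$ up hubs be followed by a run of $q$ down hubs, and consider the last hub of
the first run and the first hub of the second; the same proof gives $p+q$
passages for this pair. An alternating pattern makes every $p+q$ equal to $2$ if
$n$ is even. If $n\ge3$ is odd, some $p+q$ is at least $3$, because these sums
are at least $2$ each and add up to the odd number $n$; and the pattern that
alternates except for one doubled down hub has no $p+q$ larger than $3$.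
\end{remark}

\subsection*{Sectors}

\begin{lemma}[Sectors]\label{lem:sector}
Let $r\ge2$, let $D$ be a strong orientation of $B_r$, and let
$i\in\mathbb Z_3$.
\begin{enumerate}
\item[(i)] In $D$ the edges $v_ix_i$ and $y_iv_{i+1}$ together with the two long
arcs form a directed path
\[
  Q_i:\quad v_i\to x_i\to\cdots\to a_i\to\cdots\to y_i\to v_{i+1}
\]
of length $2L+2$. The only further edge with an end in $S_i$ is the chord between
$v_i$ and $a_i$.
\item[(ii)] Every path from $v_i$ to $v_{i+1}$ with all inner vertices in $S_i$
has length at least $L+2$. There is no path from $v_{i+1}$ to $v_i$ with all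
inner vertices in $S_i$.
\item[(iii)] There is a vertex $z\in\{x_i,y_i\}$ with
\[
  d(u,z)+d(z,u)=d(u,v_i)+d(v_{i+1},u)+2L+2 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The only edges of $B_r$ with an end in $S_i$ are the listed ones. In $B_r$
all vertices of $S_i$ except $a_i$ have degree two. So the path from $v_i$ over
$x_i$ to $a_i$ is forced by the directed edge in the middle of its long arc, and
so is the path from $a_i$ over $y_i$ to $v_{i+1}$. The length of $Q_i$ is
$1+L+L+1$.

(ii) Hubs are not adjacent, so a path between $v_i$ and $v_{i+1}$ with all inner
vertices in $S_i$ has an inner vertex. By (i), $S_i$ can be entered only from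
$v_i$, which gives the second statement. A path from $v_i$ to $v_{i+1}$ through
$S_i$ has $y_i$ as its last inner vertex. It therefore ends with the part of
$Q_i$ from $a_i$ to $v_{i+1}$, because all inner vertices of that part have only
one in-neighbor. This part has length $L+1$, and at least one step is
needed to reach $a_i$.

(iii) Suppose the chord is $v_i\to a_i$. Then every vertex of $Q_i$ between $v_i$
and $v_{i+1}$, including $a_i$, has only one out-neighbor, its successor on
$Q_i$. So a path from $x_i$ to $u$ must follow $Q_i$ to $v_{i+1}$, and
$d(x_i,u)=2L+1+d(v_{i+1},u)$. As $v_i$ is the only in-neighbor of $x_i$, we have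
$d(u,x_i)=d(u,v_i)+1$. So $z=x_i$ has the required property.

Suppose the chord is $a_i\to v_i$. Then every vertex of $Q_i$ between $v_i$ and
$v_{i+1}$ has only one in-neighbor, its predecessor on $Q_i$. So
$d(u,y_i)=d(u,v_i)+2L+1$. As $v_{i+1}$ is the only out-neighbor of $y_i$, we have
$d(y_i,u)=1+d(v_{i+1},u)$. So $z=y_i$ has the required property.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:main}}

The graphs $G_r$ have the required properties by Lemma~\ref{lem:props}. We prove
\[
  \mathrm{out}_D(u)+\mathrm{in}_D(u)\ge\sigma_r=\tfrac52(r^2+r)
\]
for every $r\ge0$ and every strong orientation $D$ of $G_r$, by induction on $r$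
in steps of $2$. The case $r=0$ is trivial, and $r=1$ is Lemma~\ref{lem:one}.

Let $r\ge2$. By Lemma~\ref{lem:glue}, applied to the attached copies one by one,
$D$ restricts to strong orientations of $B_r$ and of all copies of $G_{r-2}$,
with the same distances. By the definition of $B_r$ and
Lemma~\ref{lem:sector}(ii), the restriction to $B_r$
satisfies the hypotheses of Lemma~\ref{lem:hubs} with $m=L+2$. So after a cyclic
shift of the indices, which is a symmetry of the construction,
\[
  d(u,v_0)+d(v_1,u)\ge3(L+2)+2=3L+8 .
\]
Lemma~\ref{lem:sector}(iii) for $i=0$ gives a vertex $z\in\{x_0,y_0\}$ with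
\begin{equation}\label{eq:five}
  d(u,z)+d(z,u)\ge(3L+8)+(2L+2)=5L+10=10r-5 .
\end{equation}
A copy $H$ of $G_{r-2}$ is attached at $z$. By Lemma~\ref{lem:glue}(i),
$\mathrm{out}_D(u)\ge d(u,z)+\mathrm{out}_{D|H}(z)$ and
$\mathrm{in}_D(u)\ge d(z,u)+\mathrm{in}_{D|H}(z)$. Adding these and using
induction, we get
\[
  \mathrm{out}_D(u)+\mathrm{in}_D(u)\ge(10r-5)+\sigma_{r-2}=\sigma_r ,
\]
because
$\sigma_r-\sigma_{r-2}=\frac52\bigl(r^2+r-(r-2)^2-(r-2)\bigr)
=\frac52(4r-2)=10r-5$. \qed

\medskip
The constant can be read off from \eqref{eq:five}. Each stage of the recursion
uses up two units of radius and contributes five long arcs of length about $2r$: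
three from the passages between hubs and two from the sector whose chord is
used. Summing $10r$ over
$r,r-2,r-4,\dots$ gives about $\frac52r^2$, and half of the sum is guaranteed to
be in one of the two senses. Also, no $G_r$ has parallel edges, so multiple edges
play no role in the lower bound.

\section{The exact values for radius one and two}\label{sec:exact}

The upper bounds in Theorem~\ref{thm:exact} come from \eqref{eq:upper}: it gives
$f(1)\le3.5$, hence $f(1)\le3$ since radii are integers, and $f(2)\le6+2+1=9$.
The bound $f(1)\ge3$ follows from Lemma~\ref{lem:one} and
Proposition~\ref{prop:double} with $(G,u)=(G_1,u)$ and $t=3$.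

For $r=2$, Corollary~\ref{cor:main} gives only $f(2)\ge\lceil7.5\rceil=8$. To get
$9$ we look at the maximum instead of the sum. In $B_2$ we have $m=L+2=3$, and
Lemma~\ref{lem:hubs} yields $d(u,v_0)\ge7$ or $d(v_1,u)\ge7$. In the first case
$y_0$ is at distance at least $2$ beyond $v_0$ whatever the chord does, and
$d(u,y_0)\ge9$. In the second case we would like $x_0$ to be at distance at least
$2$ before $v_1$, but the chord $a_0\to v_0$ can let it escape along
$x_0,a_0,v_0,u$. The remedy is to put next to each sector its mirror image, whose
chord is attached at the far hub.

\begin{proof}[Proof that $f(2)\ge9$]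
Let $B$ be obtained from $B_2$ by adding, for each $i\in\mathbb Z_3$, new
vertices $x_i',a_i',y_i'$, undirected edges
$v_ix_i',\ v_{i+1}a_i',\ v_{i+1}y_i'$ and directed edges
$x_i'\to a_i'\to y_i'$.

\emph{$B$ is a rooted graph with root $u$ of eccentricity $2$.} Every vertex is
within distance $2$ of $u$ along undirected edges, so $B$ is strongly connected
and $u$ has eccentricity at most $2$. It is exactly $2$, as $x_1$ is not adjacent
to $u$. We saw in the proof of Lemma~\ref{lem:props} that the edges of $B_2$ lie
on cycles. The new edges lie on the triangles $v_{i+1}a_i'y_i'$ and the cycles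
$u\,v_i\,x_i'\,a_i'\,v_{i+1}\,u$. So $B$ is bridgeless.

\emph{Sectors.} Let $D$ be a strong orientation of $B$. Put
$S_i=\{x_i,a_i,y_i\}$ and $S_i'=\{x_i',a_i',y_i'\}$. The vertices
$x_i,y_i,x_i',y_i'$ have degree two, so $D$ contains the directed paths
\[
  v_i\to x_i\to a_i\to y_i\to v_{i+1},\qquad
  v_i\to x_i'\to a_i'\to y_i'\to v_{i+1} .
\]
Apart from the edges of these paths, $S_i$ meets only the chord between $a_i$
and $v_i$, and $S_i'$ meets only the chord between $a_i'$ and $v_{i+1}$. No edge
joins $S_i$ and $S_i'$. Therefore $S_i$ can be entered only from $v_i$, while
$S_i'$ can be left only to $v_{i+1}$.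

We check hypotheses (i) and (ii) of Lemma~\ref{lem:hubs} for the sets
$S_i\cup S_i'$ with $m=3$; the other hypotheses are clear. A path from $v_{i+1}$
to $v_i$ with all inner vertices in $S_i\cup S_i'$
would run inside $S_i$, which cannot be entered from $v_{i+1}$, or inside
$S_i'$, which cannot be left to $v_i$. So there is none. A path from $v_i$ to
$v_{i+1}$ through $S_i$ ends with $a_i\to y_i\to v_{i+1}$ and has length at least
$3$. A path from $v_i$ to $v_{i+1}$ through $S_i'$ begins with
$v_i\to x_i'\to a_i'$ and has length at least $3$.

\emph{Conclusion.} By Lemma~\ref{lem:hubs} we may assume that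
$d(u,v_0)\ge1+3k$ and $d(v_1,u)\ge1+3(3-k)$ with $k\in\{1,2\}$.

If $k=2$, then $d(u,v_0)\ge7$. The only in-neighbor of $y_0$ is $a_0$, and $S_0$
can be entered only from $v_0$. So $d(u,y_0)\ge d(u,v_0)+2\ge9$.

If $k=1$, then $d(v_1,u)\ge7$. The only out-neighbor of $x_0'$ is $a_0'$, and
$S_0'$ can be left only to $v_1$. So $d(x_0',u)\ge2+d(v_1,u)\ge9$.

Hence $\max\{\mathrm{out}_D(u),\mathrm{in}_D(u)\}\ge9$ for every strong
orientation $D$ of $B$, and Proposition~\ref{prop:double} gives $f(2)\ge9$. This
completes the proof of Theorem~\ref{thm:exact}.
\end{proof}

\begin{thebibliography}{9}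
\bibitem{BBR}
Jasine Babu, Deepu Benson, Deepak Rajendraprasad,
\emph{Improved Bounds for the Oriented Radius of Mixed Multigraphs},
arXiv:2105.02356 (2021).
\end{thebibliography}

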